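\title{Cyclic sieving for $k$-triangulations of a convex polygon}

\begin{abstract}
A $k$-triangulation of a convex $n$-gon is a maximal set of diagonals no $k+1$ of which mutually cross. We prove that the number of $k$-triangulations fixed by a rotation is the value, at the corresponding root of unity, of the $q$-analogue $\prod_{1\le i\le j<n-2k}[i+j+2k]_q/[i+j]_q$ of their number, as conjectured by Serrano and Stump. We obtain product formulas for these numbers; in particular, a $k$-triangulation with rotational symmetry of order $m\mid n$ exists if and only if $m$ divides $2k$ or $2k+1$. The proof realizes the multisets of edges without $(k+1)$-crossing as a rotation-stable basis of a ring of symplectic invariants, writes the graded trace of a rotation as a determinant that splits into blocks, and reads the number of symmetric $k$-triangulations off its leading pole.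
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Fix positive integers $n$ and $k$ with $2k<n$, and label the vertices of a convex $n$-gon $1,\dots,n$ in cyclic order. An \emph{edge} is a pair of distinct vertices; it is a \emph{boundary edge} if its endpoints are neighbors and a \emph{diagonal} otherwise. Two edges \emph{cross} if their four endpoints are distinct and alternate around the boundary, and a \emph{$(k+1)$-crossing} is a set of $k+1$ mutually crossing edges. A \emph{$k$-triangulation} is a maximal set of diagonals that contains no $(k+1)$-crossing; for $k=1$ this is an ordinary triangulation. Let $\mathcal T_{n,k}$ be the set of $k$-triangulations of the $n$-gon. Jonsson \cite{Jonsson} expressed its size as a determinant of Catalan numbers $\mathrm{Cat}_s=\frac1{s+1}\binom{2s}{s}$, and by a result of Desainte-Catherine and Viennot this determinant is a product: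
\begin{equation}\label{eq:count}
\#\mathcal T_{n,k}=\det\big(\mathrm{Cat}_{n-i-j}\big)_{i,j=1}^{k}=\prod_{1\le i\le j<n-2k}\frac{i+j+2k}{i+j}.
\end{equation}
Replacing each integer $s$ by $[s]_q=1+q+\dots+q^{s-1}$ gives the $q$-analogue
\[
F(q)=\prod_{1\le i\le j<n-2k}\frac{[i+j+2k]_q}{[i+j]_q},\qquad F(1)=\#\mathcal T_{n,k}.
\]

Let $C$ be the abstract cyclic group of order $n$ with generator $c$, acting on $\mathcal T_{n,k}$ by letting $c$ rotate the polygon by one vertex. How many $k$-triangulations does a given rotation fix? A finite set $X$ with an action of $C$ and a polynomial $X(q)$ are said to exhibit the \emph{cyclic sieving phenomenon} if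
\[
\#\{x\in X: c^dx=x\}=X(\omega^d)\qquad\text{for all } d\in\mathbb Z,
\]
where $\omega$ is a primitive $n$-th root of unity. The case $d=0$ says $X(1)=\#X$, so $F$ is a candidate for $X=\mathcal T_{n,k}$. The simplest cases support it.

\begin{itemize}
\item For $n=2k+1$ there are too few vertices for a $(k+1)$-crossing, so $\#\mathcal T_{n,k}=1$, and $F=1$.
\item For $n=2k+2$ the only $(k+1)$-crossing is the set of the $k+1$ diameters, and a $k$-triangulation omits exactly one of them. The generator $c$ permutes the diameters cyclically, so $c^d$ fixes $k+1$ elements if $k+1$ divides $d$ and none otherwise. On the other side $F(q)=[2k+2]_q/[2]_q=1+q^2+\dots+q^{2k}$, and $\omega^2$ is a primitive $(k+1)$-th root of unity, so $F(\omega^d)$ takes the same values. Here the action is not faithful, and it matters that $C$ has order $n$: for the square, $F(-1)=2$, whereas the generator of the quotient group of order $2$ fixes nothing.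
\item For $k=1$ the factors with fixed $j$ telescope to $\frac{[2j+1]_q[2j+2]_q}{[j+1]_q[j+2]_q}$, and $F$ is the $q$-Catalan number $\frac{[2n-4]_q!}{[n-2]_q!\,[n-1]_q!}$, where $[s]_q!=[1]_q\cdots[s]_q$. For the hexagon $F(q)=(1+q^4)(1-q+q^2)[7]_q$, with values $14,6,2,0$ at primitive roots of unity of order $1,2,3,6$. Indeed, there are $6$ centrally symmetric triangulations (a diameter, and one of two triangulations on one side of it), $2$ with threefold symmetry (a central triangle), and none with sixfold symmetry.
\end{itemize}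

Serrano and Stump \cite{SS} conjectured that this pattern always holds. They identify $k$-triangulations with $k$-north-east fillings of the staircase shape $(n-1,\dots,2,1)$, give an explicit bijection from these fillings to a set of $k$-flagged tableaux under which rotation becomes a promotion-like cyclic action $\rho$, and state the conjecture for $k$-flagged tableaux, the group $\langle\rho\rangle$ and $F(q)$. With $\langle\rho\rangle$ read as a cyclic group of order $n$, their statement is equivalent to the one for $k$-triangulations under rotation.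

\subsection*{Results}

\begin{theorem}\label{thm:csp}
Let $n>2k\ge2$ and let $\omega$ be a primitive $n$-th root of unity. Then $F(q)\in\mathbb Z_{\ge0}[q]$, and for every $d\in\mathbb Z$,
\[
\#\{T\in\mathcal T_{n,k}: c^dT=T\}=F(\omega^d).
\]
That is, $(\mathcal T_{n,k},C,F(q))$ exhibits the cyclic sieving phenomenon.
\end{theorem}

We compute both sides. For a divisor $m$ of $n$ let $\mathrm{Fix}_m$ be the number of $k$-triangulations invariant under rotation by $2\pi/m$. For integers $M,g\ge0$ put
\begin{gather*}
A(M,g)=\prod_{1\le i\le j<M}\frac{i+j+g}{i+j},\qquad B(M,g)=\prod_{1\le i\le j\le M}\frac{i+j-1+g}{i+j-1},\\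
Q(M,g)=\prod_{1\le i,j\le M}\frac{i+j-1+g}{i+j-1},
\end{gather*}
empty products being $1$. Thus $F(1)=A(n-2k,2k)$.

\begin{theorem}\label{thm:fix}
Let $m\mid n$ and $r=n/m$.
\begin{enumerate}
\item[(a)] If $m\nmid 2k$ and $m\nmid 2k+1$, then $\mathrm{Fix}_m=0$.
\item[(b)] If $m$ is odd, $2k=mg$ and $M=r-g$, then $\mathrm{Fix}_m=A(M,g)\,Q(M,g)^{(m-1)/2}$.
\item[(c)] If $m$ is odd, $2k+1=mg$ and $M=r-g$, then $\mathrm{Fix}_m=A(M+1,g-1)\,Q(M,g)^{(m-1)/2}$.
\item[(d)] If $m$ is even, $2k=mg$ and $M=r-g$, then $\mathrm{Fix}_m=A(M,g)\,B(M,g)\,Q(M,g)^{m/2-1}$.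
\end{enumerate}
In particular, a $k$-triangulation with rotational symmetry of order $m\mid n$ exists if and only if $m\mid 2k$ or $m\mid 2k+1$.
\end{theorem}

For $k=1$ the criterion is what one expects: the center of the polygon lies on a diagonal, which allows $m\mid2$, or inside a triangle, which allows $m\mid3$.

The algebra behind the proof yields a second instance of cyclic sieving. Let $s_\lambda$ denote the Schur polynomial of a partition $\lambda$.

\begin{theorem}\label{thm:multi}
For $\ell\ge0$ let $\mathcal M_\ell$ be the set of multisets of $\ell$ edges of the $n$-gon, boundary edges allowed, that contain no $k+1$ mutually crossing edges, and let $C$ act on it by rotation. Then $(\mathcal M_\ell,C,X_\ell(q))$ exhibits the cyclic sieving phenomenon, where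
\[
X_\ell(q)=q^\ell\sum_\lambda s_\lambda(1,q,\dots,q^{n-1}),
\]
summed over the partitions $\lambda$ of $2\ell$ with at most $2k$ rows and all columns of even length.
\end{theorem}

\subsection*{The method}
Fixed points of a permutation are counted by a trace, so one wants a representation with a basis that rotation permutes. We use an infinite-dimensional one: a graded ring $R$ whose $\ell$-th piece has a basis indexed by $\mathcal M_\ell$ (Sections \ref{sec:ring} and \ref{sec:basis}). The ring $R$ is a ring of invariants of the symplectic group $Sp_{2k}$, so the graded trace of a rotation is an integral over a compact group, and hence a $k\times k$ determinant, which splits into blocks of three types (Section \ref{sec:trace}). The $k$-triangulations are the largest possible supports of basis elements, so the symmetric ones govern the growth of the graded trace at $t=1$. We compute the leading pole of each block (Section \ref{sec:poles}), deduce Theorem \ref{thm:fix} (Section \ref{sec:fix}), and compare with the values of $F$ (Section \ref{sec:F}).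

\section{The square}\label{sec:square}

The whole argument is visible for $n=4$, $k=1$, where $F(q)=1+q^2$. Attach a variable $x_{ij}$ to each of the six edges $\{i,j\}$, $i<j$, and let $c$ permute the variables by rotation. The quadric
\[
p=x_{12}x_{34}-x_{13}x_{24}+x_{14}x_{23}
\]
is fixed by $c$, which swaps the outer terms and fixes the middle one. In $R=\mathbb C[x_{ij}]/(p)$ the crossing $x_{13}x_{24}$ can be rewritten in terms of noncrossing pairs; in a monomial order in which $x_{13}x_{24}$ is the leading monomial of $p$, division by $p$ shows that the monomials not divisible by $x_{13}x_{24}$ form a basis of $R$. Rotation permutes this basis.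

For $m\in\{1,2,4\}$ let $H_m(t)=\sum_\ell\operatorname{tr}(c^{4/m}\mid R_\ell)\,t^\ell$. It can be computed without reference to triangulations. On $\mathbb C[x_{ij}]$ a fixed monomial is a monomial in the products of the variables over the orbits, so an orbit $O$ of edges contributes a factor $(1-t^{|O|})^{-1}$ to the graded trace; dividing by the invariant quadric $p$ multiplies it by $1-t^2$. The orbit sizes are $1,1,1,1,1,1$ for $m=1$, then $2,2,1,1$ for $m=2$, and $4,2$ for $m=4$. Therefore
\[
H_1=\frac{1+t}{(1-t)^5},\qquad H_2=\frac{1}{(1-t^2)(1-t)^2}=\frac{(1+t)^2}{(1-t^2)^3},\qquad H_4=\frac1{1-t^4}.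
\]

On the other hand, $H_m$ is the generating function of the fixed basis monomials. Those with a given invariant support $\sigma$ contribute $\prod_{O\subseteq\sigma}\frac{t^{|O|}}{1-t^{|O|}}$, whose pole at $t=1$ has order equal to the number of orbits in $\sigma$. For $m=1$ the largest supports are the triangulations together with the four sides, with $5$ orbits, and $(1-t)^5H_1\to2=F(1)$. For $m=2$ an invariant triangulation has $3$ orbits, two pairs of sides and one diameter; the diameter contributes $\frac{t}{1-t}\sim\frac{2}{1-t^2}$, so $(1-t^2)^3H_2\to 2\,\mathrm{Fix}_2$. The limit is $4$, so $\mathrm{Fix}_2=2=F(-1)$. For $m=4$ an invariant triangulation would have the orbit of sides and at least one more orbit, but $H_4$ has only a simple pole; hence $\mathrm{Fix}_4=0=F(\mathrm i)$.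

In general three things become harder. The ring $R$ has many relations, so the basis property needs an argument and the trace must be computed differently. The number of orbits of an invariant $k$-triangulation depends on how many diameters it contains. And the coefficient of the leading pole has to be evaluated in closed form.

\section{The complex of crossing-free edge sets}\label{sec:complex}

The \emph{length} of an edge $\{i,j\}$ is the smaller of the two boundary distances between $i$ and $j$. Each edge of a $(k+1)$-crossing is crossed by the other $k$, so it has $k$ of their endpoints on either side. This has two consequences. An edge of length at most $k$ lies in no $(k+1)$-crossing. And on any $2k+2$ vertices $s_1<\dots<s_{2k+2}$ there is exactly one $(k+1)$-crossing, namely $\{s_i,s_{i+k+1}\}$, $1\le i\le k+1$.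

Let $\Delta$ be the simplicial complex whose vertices are the $\binom n2$ edges of the $n$-gon and whose faces are the sets of edges without $(k+1)$-crossing. Boundary edges cross nothing, so the facets (maximal faces) of $\Delta$ are the sets $T\cup\{\text{boundary edges}\}$ with $T\in\mathcal T_{n,k}$. From now on we identify a $k$-triangulation with this facet. Since $k<n/2$, there are $kn$ edges of length at most $k$, and all of them lie in every facet. Besides \eqref{eq:count} we use two published results.

\begin{theorem}[Purity; \cite{Nakamigawa,DKM,Jonsson}]\label{thm:pure}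
Every $k$-triangulation of the $n$-gon has exactly $k(n-2k-1)$ edges of length greater than $k$.
\end{theorem}

Consequently every facet of $\Delta$ has the same number of elements,
\begin{equation}\label{eq:D}
D=k(n-2k-1)+kn=k(2n-2k-1).
\end{equation}

The second result describes the analogue of the triangles of a triangulation. A \emph{$k$-star} is a set of edges $\{s_i,s_{i+k}\}$, $i\in\mathbb Z/(2k+1)$, on $2k+1$ vertices $s_0,\dots,s_{2k}$ in cyclic order; a $1$-star is a triangle and a $2$-star is a pentagram. A \emph{bisector} of a $k$-star is an edge through one of its vertices that separates its other $2k$ vertices into $k$ and $k$. See Figure \ref{fig:stars}.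

\begin{theorem}[Pilaud--Santos \cite{PS}]\label{thm:stars}
A $k$-triangulation $T$ of the $n$-gon contains exactly $n-2k$ $k$-stars. Every pair of $k$-stars of $T$ has a unique common bisector. Every edge of length greater than $k$ that is not in $T$ is the common bisector of a unique pair of $k$-stars of $T$.
\end{theorem}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\begin{scope}
\foreach \i in {1,...,6} {\coordinate (a\i) at ({150-60*\i}:1); \node at ({150-60*\i}:1.22) {$\i$};}
\draw[gray] (a1)--(a2)--(a3)--(a4)--(a5)--(a6)--cycle;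
\draw[thick] (a1)--(a3)--(a6)--(a2)--(a5)--cycle;
\draw[dashed] (a1)--(a4);
\end{scope}
\begin{scope}[xshift=3.4cm]
\foreach \i in {1,...,6} {\coordinate (b\i) at ({150-60*\i}:1); \node at ({150-60*\i}:1.22) {$\i$};}
\draw[gray] (b1)--(b2)--(b3)--(b4)--(b5)--(b6)--cycle;
\draw[thick] (b2)--(b4)--(b6)--(b3)--(b5)--cycle;
\draw[dashed] (b1)--(b4);
\end{scope}
\end{tikzpicture}
\caption{The $2$-triangulation of the hexagon consisting of all edges except the diameter $\{1,4\}$ contains two $2$-stars (thick). They are exchanged by the central symmetry, and the missing diameter (dashed) is their common bisector.}\label{fig:stars}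
\end{figure}

Stars already explain the condition of Theorem \ref{thm:fix}(a) when $m$ is prime. A rotation of prime order $m$ fixing $T$ permutes the $n-2k$ stars of $T$. If $m\nmid 2k$, then $m\nmid n-2k$, so some star is fixed, and its $2k+1$ vertices form orbits of size $m$; hence $m\mid 2k+1$.

In the proof, stars are needed for one purpose. Let $n$ be even. A \emph{diameter} is an edge of length $n/2$. Any two diameters cross, so a face of $\Delta$ contains at most $k$ of them. Under a rotation group of even order diameters have shorter orbits than other edges, so we must know how many of them an invariant $k$-triangulation contains.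

\begin{lemma}\label{lem:diam}
Let $n$ be even. Every centrally symmetric $k$-triangulation $T$ contains exactly $k$ diameters.
\end{lemma}

\begin{proof}
Call an edge \emph{missing} if it is not in $T$; missing edges have length greater than $k$. By Theorem \ref{thm:stars}, sending a missing edge to the pair of stars of $T$ that it bisects is a well-defined map, and it is injective because a pair of stars has only one common bisector. By \eqref{eq:D} the number of missing edges is
\[
\binom n2-k(2n-2k-1)=\frac{(n-2k)^2-(n-2k)}2=\binom{n-2k}2,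
\]
which is the number of pairs of stars. So the map is a bijection. The central symmetry, written $-$, preserves $T$, permutes its stars and carries bisectors to bisectors, so it commutes with the bijection. The edges fixed by $-$ are the diameters; hence the missing diameters correspond to the pairs of stars fixed by $-$. No star $\Sigma$ is fixed, because $-$ is an involution without fixed vertex and $\Sigma$ has an odd number of vertices. So the fixed pairs are those of the form $\{\Sigma,-\Sigma\}$, and there are $\frac{n-2k}2$ of them. Of the $\frac n2$ diameters, $\frac{n-2k}2$ are missing and $k$ are in $T$.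
\end{proof}

\section{A ring spanned by crossing-free monomials}\label{sec:ring}

Let $\mathbb C[x]$ be the polynomial ring in variables $x_{ij}=x_{\{i,j\}}$, $1\le i<j\le n$, one for each edge. A \emph{face monomial} is a monomial whose support, the set of edges whose variables divide it, is a face of $\Delta$. Face monomials of degree $\ell$ are the same as elements of $\mathcal M_\ell$. The other monomials span the \emph{Stanley--Reisner ideal} $I_\Delta$, which is generated by the products $\prod_{e\in\chi}x_e$ over all $(k+1)$-crossings $\chi$. The quotient $\mathbb C[x]/I_\Delta$ has the face monomials as a basis, but it offers no independent way to compute traces. We look for a ring with the same basis and a larger symmetry group. The quadric $p$ of Section \ref{sec:square} is the Pfaffian of a skew-symmetric $4\times4$ matrix, which suggests skew-symmetric matrices of rank at most $2k$.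

Let $W=\mathbb C^{2k}$ and $V=\mathbb C^n$ have bases $w_p$ and $v_i$, and let
\[
\mathcal P=\operatorname{Sym}(W\otimes V)=\mathbb C[a_{pi}],\qquad a_{pi}=w_p\otimes v_i,
\]
with its commuting actions of $GL(W)$ and $GL(V)$. Let $J$ be the standard symplectic $2k\times2k$ matrix, $Sp_{2k}=\{\gamma:\gamma J\gamma^{\mathsf T}=J\}$, and let $a=(a_{pi})$. The skew-symmetric $n\times n$ matrix $Y=a^{\mathsf T}Ja$ has entries $y_{ij}=\sum_{p,q}J_{pq}a_{pi}a_{qj}$ and rank at most $2k$. Define
\[
\Phi:\mathbb C[x]\to\mathcal P,\quad x_{ij}\mapsto y_{ij}\ \ (i<j),\qquad R=\operatorname{im}\Phi,\qquad I=\ker\Phi,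
\]
and grade $R\cong\mathbb C[x]/I$ by degree in $x$, so that $R_\ell\subseteq\mathcal P_{2\ell}$. The first fundamental theorem of invariant theory for the symplectic group says that the $y_{ij}$ generate the ring of invariants:
\begin{equation}\label{eq:FFT}
R=\mathcal P^{Sp_{2k}},\qquad R_\ell=(\mathcal P_{2\ell})^{Sp_{2k}}.
\end{equation}

\subsection*{Rotation}
The cyclic shift of the $v_i$ would send $y_{in}$ to $y_{i+1,1}=-y_{1,i+1}$ and so permute monomials only up to sign, which spoils the count of fixed points. A sign in the shift repairs this. Let $c$ act on $\mathcal P$ through the element of $GL(V)$ given by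
\[
v_i\mapsto v_{i+1}\quad(i<n),\qquad v_n\mapsto -v_1 .
\]
Then $y_{ij}\mapsto y_{i+1,j+1}$ for $i<j<n$, and $y_{in}\mapsto-y_{i+1,1}=y_{1,i+1}$. So $\Phi$ is equivariant when $c$ permutes the variables $x_{\{i,j\}}$ by rotation, with no signs. On $V$ the element $c$ has characteristic polynomial $x^n+1$.

\subsection*{Straightening}
Recall that a \emph{monomial order} is a total order on monomials that is a well-order and is preserved by multiplication. The \emph{initial ideal} $\operatorname{in}(I)$ is spanned by the leading (largest) monomials of the nonzero elements of $I$, and the monomials outside $\operatorname{in}(I)$ form a basis of $\mathbb C[x]/I$. Recall also that the Pfaffian of a skew-symmetric matrix $(z_{ij})$ of even size is $\operatorname{Pf}=\sum_\pi\pm\prod_{\{i<j\}\in\pi}z_{ij}$, summed over the perfect matchings $\pi$ of the index set, and that $\operatorname{Pf}^2=\det$. We need an order in which the crossing matching is the leading term of a Pfaffian. A weight that favors long edges achieves this.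

\begin{lemma}\label{lem:span}
Give $x_{ij}$ the weight $(j-i)(n-j+i)$, the product of the two boundary distances between $i$ and $j$, and order monomials by total weight, breaking ties lexicographically. Then $I_\Delta\subseteq\operatorname{in}(I)$. In particular, the face monomials span $R$.
\end{lemma}

\begin{proof}
Consider four vertices in cyclic order with gaps $b_1,b_2,b_3,b_4>0$, $\sum b_i=n$. The crossing pair of edges on them has weight $(b_1+b_2)(b_3+b_4)+(b_2+b_3)(b_1+b_4)$. The noncrossing pair cutting off the gaps $b_1$ and $b_3$ has weight $b_1(b_2+b_3+b_4)+b_3(b_1+b_2+b_4)$, which is smaller by $2b_2b_4>0$; shifting indices, the other noncrossing pair has weight smaller by $2b_1b_3>0$. So in a perfect matching, replacing two noncrossing edges by the crossing pair on the same four vertices increases the weight.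

Let $\chi$ be a $(k+1)$-crossing and $E$ the set of its $2k+2$ endpoints. A perfect matching of $E$ of maximal weight has all its pairs crossing, so it is $\chi$, the only $(k+1)$-crossing on $E$. Hence $\prod_{e\in\chi}x_e$ is the leading monomial of the Pfaffian of the skew-symmetric matrix with entries $x_{ij}$, $i,j\in E$. This Pfaffian lies in $I$: its image in the domain $\mathcal P$ has square $\det(y_{ij})_{i,j\in E}$, which vanishes since $Y$ has rank at most $2k$. Thus the generators of $I_\Delta$ lie in $\operatorname{in}(I)$, and the monomials outside $\operatorname{in}(I)$, which span $R$, are face monomials.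
\end{proof}

Linear independence will follow in Section \ref{sec:basis} from the growth of $\dim R_\ell$.

\section{The graded trace of a rotation}\label{sec:trace}

Fix a divisor $m$ of $n$ and put $r=n/m$, so that $c^r$ is the rotation by $2\pi/m$. For $0<t<1$ let
\[
H_m(t)=\sum_{\ell\ge0}\operatorname{tr}(c^r\mid R_\ell)\,t^\ell,\qquad u=t^{m/2}.
\]
The series converges absolutely, since $\dim R_\ell$ grows polynomially. Define the Laurent series
\[
\psi(w)=(1-uw)^{-r}(1-u/w)^{-r}=\sum_{a\in\mathbb Z}\psi_aw^a,\qquad \varphi(z)=\psi(-z^m)=\sum_{a\in\mathbb Z}\varphi_az^a .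
\]
They converge on the unit circle, $\psi_{-a}=\psi_a$, $\varphi_{-a}=\varphi_a$, and
\begin{equation}\label{eq:phipsi}
\varphi_{ma}=(-1)^a\psi_a,\qquad\varphi_a=0\ \text{ if } m\nmid a.
\end{equation}

We use two standard integral formulas. \emph{Andr\'eief's identity}, obtained by expanding both determinants, states that for a measure $\mu$ and functions $f_a,g_a$ ($1\le a\le K$),
\begin{equation}\label{eq:andreief}
\frac1{K!}\int\det\big(f_a(z_j)\big)\det\big(g_a(z_j)\big)\prod_{j=1}^Kd\mu(z_j)=\det\Big(\int f_ag_b\,d\mu\Big)_{a,b=1}^K .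
\end{equation}
\emph{Weyl's integration formula} for the compact group $USp(2k)=Sp_{2k}\cap U(2k)$ with Haar probability measure states that for a class function $f$, viewed as a function of the eigenvalues $z_1^{\pm1},\dots,z_k^{\pm1}$ with $z_j=e^{\mathrm i\theta_j}$,
\begin{equation}\label{eq:weyl}
\int_{USp(2k)}f(\gamma)\,d\gamma=\frac1{2^kk!}\int_{[-\pi,\pi]^k}f\cdot\big|\det(z_j^{i}-z_j^{-i})_{i,j=1}^k\big|^2\prod_{j=1}^k\frac{d\theta_j}{2\pi}.
\end{equation}

\begin{proposition}\label{prop:det}
$H_m(t)=\det(\varphi_{i-j}-\varphi_{i+j})_{i,j=1}^k$.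
\end{proposition}

\begin{proof}
The groups $Sp_{2k}$ and $USp(2k)$ have the same invariants in $\mathcal P_d$, and averaging over $USp(2k)$ is a projection onto them that commutes with $c^r$. Hence the trace of $c^r$ on $(\mathcal P_d)^{Sp_{2k}}$ is $\int\operatorname{tr}(\gamma c^r\mid\mathcal P_d)\,d\gamma$. For odd $d$ there are no invariants, since $-1\in Sp_{2k}$. By \eqref{eq:FFT}, and since a linear map $\Lambda$ has graded trace $\det(1-s\Lambda)^{-1}$ on the symmetric algebra,
\[
H_m(t)=\int_{USp(2k)}\det\big(1-t^{1/2}\gamma\otimes c^r\big)^{-1}d\gamma .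
\]
The eigenvalues of $c$ on $V$ are the $n$-th roots of $-1$, so the eigenvalues $\xi_1,\dots,\xi_n$ of $c^r$ are the $m$-th roots of $-1$, each $r$ times, and $\prod_i(1-\xi_iy)=(1+y^m)^r$. Taking $y=t^{1/2}z_j^{\pm1}$, the integrand is $\prod_{j}(1+uz_j^m)^{-r}(1+uz_j^{-m})^{-r}=\prod_j\varphi(z_j)$. Now apply \eqref{eq:weyl} and \eqref{eq:andreief} with $d\mu=\varphi\,\frac{d\theta}{2\pi}$. The $(i,j)$ entry is the constant term of $(z^i-z^{-i})(z^{-j}-z^j)\varphi(z)$, which is $2\varphi_{i-j}-2\varphi_{i+j}$, and the factors $2$ cancel $2^{-k}$.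
\end{proof}

By \eqref{eq:phipsi} the $(i,j)$ entry vanishes unless $i\equiv\pm j\pmod m$, so the matrix is block diagonal, and the blocks can be written in terms of $\psi$ alone. For $K\ge0$ define the $K\times K$ determinants, with $1\le a,b\le K$,
\[
\mathsf S_K=\det(\psi_{a-b}-\psi_{a+b}),\qquad\mathsf O_K=\det(\psi_{a-b}+\psi_{a+b-1}),\qquad\mathsf U_K=\det(\psi_{a-b}).
\]
The block sizes are governed by the numbers
\[
n_\rho=\#\{i\in\mathbb Z:-k\le i\le k,\ i\equiv\rho\bmod m\},\qquad\rho\in\mathbb Z/m .
\]
The symmetry $i\mapsto-i$ shows that $n_\rho=n_{-\rho}$, that $n_0$ is odd, and that $n_{m/2}$ is even when $m$ is even. Write $n_0=2k_0+1$ and, for $m$ even, $n_{m/2}=2k_1$. Since $[-k,k]$ consists of $L=2k+1$ consecutive integers, division with remainder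
\begin{equation}\label{eq:Lgh}
L=2k+1=mg+h,\qquad0\le h<m,
\end{equation}
gives $n_\rho\in\{g,g+1\}$, with the value $g+1$ for exactly $h$ classes $\rho$. The hypothesis $2k<n$ says $L\le mr$, hence $g\le r$, and $g<r$ if $h>0$. So
\begin{equation}\label{eq:nr}
n_\rho\le r\quad\text{for all }\rho.
\end{equation}

\begin{proposition}\label{prop:blocks}
$\displaystyle H_m=\mathsf S_{k_0}\cdot\prod_{0<\rho<m/2}\mathsf U_{n_\rho}\cdot\begin{cases}1,&m\text{ odd},\\ \mathsf O_{k_1},&m\text{ even}.\end{cases}$
\end{proposition}

\begin{proof}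
The determinant of Proposition \ref{prop:det} is the product of the determinants of the blocks indexed by $\{i\in[1,k]:i\equiv\pm\rho\}$, $0\le\rho\le m/2$. In each case below a factor $(-1)^{a-b}$ in the $(a,b)$ entry does not change the determinant, being a conjugation by a diagonal matrix of signs.

For $\rho=0$ the indices are $i=ma$, $1\le a\le k_0$, and the entries are $\varphi_{m(a-b)}-\varphi_{m(a+b)}=(-1)^{a-b}(\psi_{a-b}-\psi_{a+b})$. The block contributes $\mathsf S_{k_0}$.

For $\rho=m/2$ the indices are $i=m(a-\frac12)$, $1\le a\le k_1$, and the entries are $\varphi_{m(a-b)}-\varphi_{m(a+b-1)}=(-1)^{a-b}(\psi_{a-b}+\psi_{a+b-1})$. The block contributes $\mathsf O_{k_1}$.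

Let $0<\rho<m/2$. The expression $\varphi_{i-j}-\varphi_{i+j}$ is odd in $i$ and odd in $j$, so replacing an index $i$ by $-i$ in its row and its column leaves the determinant unchanged. Doing this for the indices $i\equiv-\rho$, we may index the block by the $n_\rho$ integers $i\in[-k,k]$ with $i\equiv\rho$, that is, $i=\rho+ma$ with $a$ running over $n_\rho$ consecutive integers. Then $i+j\equiv2\rho\not\equiv0$, so the entries are $\varphi_{m(a-b)}=(-1)^{a-b}\psi_{a-b}$. The block contributes $\mathsf U_{n_\rho}$.
\end{proof}

\begin{example}\label{ex:k1}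
For $k=1$ we have $H_m=\varphi_0-\varphi_2$, and all three types occur: $H_1=\psi_0-\psi_2=\mathsf S_1$, $H_2=\psi_0+\psi_1=\mathsf O_1$, and $H_m=\psi_0=\mathsf U_1$ for $m\ge3$. For the square with $m=r=2$ and $u=t$,
\[
\psi_0+\psi_1=\sum_{j\ge0}(j+1)^2u^{2j}+\sum_{j\ge0}(j+1)(j+2)u^{2j+1}=\frac{(1+u^2)+2u}{(1-u^2)^3},
\]
which is the series $H_2$ of Section \ref{sec:square}.
\end{example}

\section{The leading poles of the blocks}\label{sec:poles}

We need the behavior of the blocks as $u\to1^-$. For $1\times1$ blocks this is direct: $\mathsf U_1=\sum_j\binom{r+j-1}{j}^2u^{2j}$, the coefficient is a polynomial in $j$ with leading term $j^{2r-2}/(r-1)!^2$, and so $(1-u^2)^{2r-1}\mathsf U_1\to\binom{2r-2}{r-1}$. In a larger block every entry has a pole of this order with the same leading coefficient, and there is heavy cancellation in the determinant. We avoid it by turning the determinants back into integrals with nonnegative integrand.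

\begin{proposition}\label{prop:poles}
Let $r\ge1$ and $K\ge0$ be integers. As $u\to1^-$,
\begin{align}
(1-u^2)^{K(2r-K)}\,\mathsf U_K&\to Q(r-K,K)&&\text{if }K\le r,\label{eq:U}\\
(1-u^2)^{K(2r-2K-1)}\,\mathsf S_K&\to A(r-2K,2K)&&\text{if }2K\le r,\label{eq:S}\\
(1-u^2)^{K(2r-2K+1)}\,\mathsf O_K&\to 4^KB(r-2K,2K)&&\text{if }2K\le r.\label{eq:O}
\end{align}
\end{proposition}

By \eqref{eq:nr} the hypotheses hold for every block in Proposition \ref{prop:blocks}. For $K=0$ both sides equal $1$, so let $K\ge1$. The proof has three steps.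

\subsection*{Step 1: integral forms}
For nonzero $z_1,\dots,z_K$ with chosen square roots put $\xi_j=z_j+z_j^{-1}$. Then
\begin{align}
\det\big(z_j^{a}-z_j^{-a}\big)&=\prod_j(z_j-z_j^{-1})\prod_{i<j}(\xi_j-\xi_i),\label{eq:vdm1}\\
\det\big(z_j^{a-1/2}+z_j^{-a+1/2}\big)&=\prod_j(z_j^{1/2}+z_j^{-1/2})\prod_{i<j}(\xi_j-\xi_i).\label{eq:vdm2}
\end{align}
Indeed, $f_a=\frac{z^a-z^{-a}}{z-z^{-1}}$ and $f_a=\frac{z^{a-1/2}+z^{-a+1/2}}{z^{1/2}+z^{-1/2}}$ both satisfy $f_{a+1}=\xi f_a-f_{a-1}$, with $f_1=1$ and $f_2=\xi$, respectively $f_2=\xi-1$. So $f_a$ is a monic polynomial of degree $a-1$ in $\xi$, and row operations reduce $\det(f_a(z_j))$ to a Vandermonde determinant.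

On the unit circle $\psi(e^{\mathrm i\theta})=|1-ue^{\mathrm i\theta}|^{-2r}$. Integrating
\[
e^{-\mathrm ia\theta}e^{\mathrm ib\theta},\qquad(2\sin a\theta)(2\sin b\theta),\qquad\big(2\cos(a-\tfrac12)\theta\big)\big(2\cos(b-\tfrac12)\theta\big)
\]
against $d\mu=\psi(e^{\mathrm i\theta})\frac{d\theta}{2\pi}$ over $[-\pi,\pi]$ gives $\psi_{a-b}$, $2(\psi_{a-b}-\psi_{a+b})$ and $2(\psi_{a-b}+\psi_{a+b-1})$, by the product-to-sum formulas. Reading \eqref{eq:andreief} from right to left and using the Vandermonde determinant, \eqref{eq:vdm1} and \eqref{eq:vdm2} with $z_j=e^{\mathrm i\theta_j}$, we get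
\begin{align*}
\mathsf U_K&=\frac1{K!\,(2\pi)^K}\int\prod_j\psi(e^{\mathrm i\theta_j})\prod_{i<j}|e^{\mathrm i\theta_i}-e^{\mathrm i\theta_j}|^2\,d\theta,\\
\mathsf S_K&=\frac1{2^KK!\,(2\pi)^K}\int\prod_j\psi(e^{\mathrm i\theta_j})\,4\sin^2\theta_j\prod_{i<j}(2\cos\theta_i-2\cos\theta_j)^2\,d\theta,\\
\mathsf O_K&=\frac1{2^KK!\,(2\pi)^K}\int\prod_j\psi(e^{\mathrm i\theta_j})\,4\cos^2\tfrac{\theta_j}2\prod_{i<j}(2\cos\theta_i-2\cos\theta_j)^2\,d\theta,
\end{align*}
all over $[-\pi,\pi]^K$.

\subsection*{Step 2: scaling}
As $u\to1$ the weight $\psi$ concentrates near $\theta=0$ at scale $1-u$. Put $u=e^{-\varepsilon}$ with $0<\varepsilon\le1$ and $\theta_j=\varepsilon x_j$, $|x_j|\le\pi/\varepsilon$. From $|1-ue^{\mathrm i\theta}|^2=(1-u)^2+4u\sin^2\frac\theta2$ we get $\varepsilon^2/|1-ue^{\mathrm i\varepsilon x}|^2\to\frac1{1+x^2}$ as $\varepsilon\to0$. Moreover $1-u\ge(1-e^{-1})\varepsilon$ by concavity, $u\ge e^{-1}$, and $|\sin\frac\theta2|\ge|\theta|/\pi$ on $[-\pi,\pi]$, so this ratio is at most $\mathrm{const}/(1+x^2)$ for $|\varepsilon x|\le\pi$. For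 the other factors,
\[
|e^{\mathrm i\varepsilon x}-e^{\mathrm i\varepsilon y}|\le\varepsilon|x-y|,\qquad|2\sin\varepsilon x|\le2\varepsilon|x|,\qquad|2\cos\varepsilon x-2\cos\varepsilon y|\le\varepsilon^2|x^2-y^2|,
\]
the last because the difference is $4\sin\frac{\varepsilon(x+y)}2\sin\frac{\varepsilon(y-x)}2$, and in each case the two sides are asymptotically equal as $\varepsilon\to0$; also $4\cos^2\frac{\varepsilon x}2\le4$ with limit $4$. Collecting $\varepsilon^K$ from $d\theta$, $\varepsilon^{-2rK}$ from $\psi$, and $\varepsilon^{K(K-1)}$, $\varepsilon^{2K+2K(K-1)}$, $\varepsilon^{2K(K-1)}$ from the remaining factors, we expect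
\begin{align*}
\varepsilon^{K(2r-K)}\mathsf U_K&\to\frac1{K!\,(2\pi)^K}\int_{\mathbb R^K}\prod_j(1+x_j^2)^{-r}\prod_{i<j}(x_i-x_j)^2dx=:\lambda_{\mathsf U},\\
\varepsilon^{K(2r-2K-1)}\mathsf S_K&\to\frac{1}{K!\,\pi^K}\int_{\mathbb R^K}\prod_jx_j^2(1+x_j^2)^{-r}\prod_{i<j}(x_i^2-x_j^2)^2dx=:\lambda_{\mathsf S},\\
\varepsilon^{K(2r-2K+1)}\mathsf O_K&\to\frac{1}{K!\,\pi^K}\int_{\mathbb R^K}\prod_j(1+x_j^2)^{-r}\prod_{i<j}(x_i^2-x_j^2)^2dx=:\lambda_{\mathsf O},
\end{align*}
where $\frac{4^K}{2^K(2\pi)^K}=\frac1{\pi^K}$. By the bounds above, the rescaled integrands are dominated by a constant times the limiting integrands. These are $\prod_j(1+x_j^2)^{-r}$ times polynomials of degree at most $2K-2$, $4K-2$, $4K-4$ in each variable. Under the hypotheses $K\le r$ and $2K\le r$ these degrees are at most $2r-2$, so the integrands are integrable and dominated convergence applies. (The hypotheses are needed for this: if $K>r$, the integral $\lambda_{\mathsf U}$ diverges.) Since $1-u^2\sim2\varepsilon$, it remains to show that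
\[
2^{K(2r-K)}\lambda_{\mathsf U},\qquad2^{K(2r-2K-1)}\lambda_{\mathsf S},\qquad2^{K(2r-2K+1)}\lambda_{\mathsf O}
\]
equal the right sides of \eqref{eq:U}, \eqref{eq:S}, \eqref{eq:O}.

\subsection*{Step 3a: evaluation of $\lambda_{\mathsf U}$}
Let $M=r-K$ and map the line back to the circle by $x=\tan\frac\phi2$, so that
\[
dx=\frac{d\phi}{2\cos^2(\phi/2)},\qquad1+x^2=\frac1{\cos^2(\phi/2)},\qquad x_i-x_j=\frac{\sin((\phi_i-\phi_j)/2)}{\cos(\phi_i/2)\cos(\phi_j/2)}.
\]
Each $\cos(\phi_j/2)$ occurs to the power $2r-2-2(K-1)=2M$. Since $2\cos\frac\phi2=|1+e^{\mathrm i\phi}|$ and $2|\sin\frac{\phi_i-\phi_j}2|=|e^{\mathrm i\phi_i}-e^{\mathrm i\phi_j}|$, the total power of $2$ is $-K-2KM-K(K-1)=-K(2r-K)$, and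
\[
2^{K(2r-K)}\lambda_{\mathsf U}=\frac1{K!\,(2\pi)^K}\int_{[-\pi,\pi]^K}\prod_j|1+e^{\mathrm i\phi_j}|^{2M}\prod_{i<j}|e^{\mathrm i\phi_i}-e^{\mathrm i\phi_j}|^2d\phi .
\]
The function $|1+z|^{2M}=z^{-M}(1+z)^{2M}$ on the circle has Fourier coefficients $\binom{2M}{M+a}$, so by \eqref{eq:andreief} the right side is $\det\big(\binom{2M}{M+a-b}\big)_{a,b=1}^K$. MacMahon's box formula states that this determinant equals $\prod_{i,j=1}^M\frac{i+j+K-1}{i+j-1}=Q(M,K)$. This proves \eqref{eq:U}.

\subsection*{Step 3b: evaluation of $\lambda_{\mathsf S}$ and $\lambda_{\mathsf O}$}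
Selberg's integral with squared Vandermonde factor states that for $\alpha,\beta>0$,
\[
\int_{[0,1]^K}\prod_jv_j^{\alpha-1}(1-v_j)^{\beta-1}\prod_{i<j}(v_i-v_j)^2dv=\prod_{j=0}^{K-1}\frac{\Gamma(\alpha+j)\Gamma(\beta+j)\,(j+1)!}{\Gamma(\alpha+\beta+K+j-1)} .
\]
Let $M=r-2K\ge0$. With $y=x^2$ we have $\int_{\mathbb R}f(x^2)\,dx=\int_0^\infty f(y)y^{-1/2}dy$, so $\lambda_{\mathsf S}$ and $\lambda_{\mathsf O}$ are $\frac1{K!\pi^K}$ times $\int_{[0,\infty)^K}\prod y_j^{\alpha-1}(1+y_j)^{-r}\prod_{i<j}(y_i-y_j)^2dy$ with $\alpha=\frac32$ and $\alpha=\frac12$. Substitute $y=\frac v{1-v}$, so that $dy=(1-v)^{-2}dv$, $1+y=(1-v)^{-1}$ and $y_i-y_j=\frac{v_i-v_j}{(1-v_i)(1-v_j)}$. The exponent of $1-v_j$ is $-(\alpha-1)+r-2-2(K-1)$, so we obtain Selberg's integral with $\beta=M+2-\alpha$, and $\Gamma(\alpha+\beta+K+j-1)=(M+K+j)!$. As $\frac1{K!}\prod_{j<K}(j+1)!=\prod_{j<K}j!$, in both cases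
\[
\lambda=\prod_{j=0}^{K-1}\frac{j!\;\Gamma(\alpha+j)\,\Gamma(M+2-\alpha+j)}{\pi\,(M+K+j)!}.
\]
Insert $\Gamma(s+\frac12)=\sqrt\pi\,\frac{(2s)!}{4^ss!}$. For $\alpha=\frac32$ the values of $s$ are $j+1$ and $M+j$; for $\alpha=\frac12$ they are $j$ and $M+1+j$. In both cases they add up to $M+1+2j$, and $\sum_{j<K}(M+1+2j)=K(M+K)=K(r-K)$. Using $\frac{j!\,(2j+2)!}{(j+1)!}=2\,(2j+1)!$ for $\alpha=\frac32$, we find $\lambda_{\mathsf S}=2^{K}4^{-K(r-K)}p_K(M)$ and $\lambda_{\mathsf O}=2^K4^{-K(r-K)}e_K(M)$, where
\[
p_K(M)=\prod_{j=0}^{K-1}\frac{(2j+1)!\,(2M+2j)!}{(M+j)!\,(M+K+j)!},\qquad e_K(M)=2^{-K}\prod_{j=0}^{K-1}\frac{(2j)!\,(2M+2+2j)!}{(M+1+j)!\,(M+K+j)!}.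
\]
Hence $2^{K(2r-2K-1)}\lambda_{\mathsf S}=p_K(M)$ and $2^{K(2r-2K+1)}\lambda_{\mathsf O}=4^Ke_K(M)$, and the next lemma completes the proof of Proposition \ref{prop:poles}.

\begin{lemma}\label{lem:products}
For $M\ge0$ and $K\ge1$, $p_K(M)=A(M,2K)$ and $e_K(M)=B(M,2K)$.
\end{lemma}

\begin{proof}
We use induction on $M$. At $M=0$, the numerator and the denominator of $p_K(0)=\prod_{j<K}\frac{(2j+1)!\,(2j)!}{j!\,(K+j)!}$ both equal $\prod_{i<2K}i!$, so $p_K(0)=1$; and $\frac{(2j+2)!}{(j+1)!}=\frac{2(2j+1)!}{j!}$ gives $e_K(0)=p_K(0)=1$. For the step, removing the even factors from $(2s+1)(2s+2)\cdots(2s+2K)$ gives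
\[
2^K\prod_{j=0}^{K-1}(2s+1+2j)=\frac{(2s+2K)!\;s!}{(s+K)!\,(2s)!},
\]
and $\prod_{j<K}(M+K+j)=\frac{(M+2K-1)!}{(M+K-1)!}$. Let $M\ge1$. With $s=M-1$,
\[
\frac{p_K(M)}{p_K(M-1)}=2^K\prod_{j<K}\frac{2M-1+2j}{M+K+j}=\frac{(2M+2K-2)!\,(M-1)!}{(M+2K-1)!\,(2M-2)!}=\prod_{i=1}^{M-1}\frac{i+M-1+2K}{i+M-1},
\]
which is the product of the factors of $A(M,2K)$ with $j=M-1$. With $s=M$,
\begin{align*}
\frac{e_K(M)}{e_K(M-1)}&=2^K\prod_{j<K}\frac{2M+1+2j}{M+K+j}=\frac{(2M+2K)!\,M!}{(M+K)\,(2M)!\,(M+2K-1)!}\\
&=\frac{(2M+2K-1)!\,(M-1)!}{(M+2K-1)!\,(2M-1)!}=\prod_{i=1}^{M}\frac{i+M-1+2K}{i+M-1},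
\end{align*}
which is the product of the factors of $B(M,2K)$ with $j=M$.
\end{proof}

\section{The basis of face monomials}\label{sec:basis}

The following is a theorem of Jonsson and Welker; we derive it from purity and the enumeration \eqref{eq:count}. The idea is that the face monomials span $R$ and are, to leading order, exactly as numerous as $\dim R_\ell$ requires, while a single linear relation among them would generate enough further relations to change the leading order.

\begin{proposition}\label{prop:basis}
The face monomials form a basis of $R$.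
\end{proposition}

\begin{proof}
For $m=1$ we have $r=n$, $u^2=t$, $k_0=k$, and Proposition \ref{prop:blocks} says that $H_1(t)=\sum_\ell\dim R_\ell\,t^\ell$ equals $\mathsf S_k$. The exponent in \eqref{eq:S} is $k(2n-2k-1)=D$, so by \eqref{eq:count}
\[
\lim_{t\to1^-}(1-t)^DH_1(t)=A(n-2k,2k)=\#\mathcal T_{n,k}.
\]
By Lemma \ref{lem:span}, $I_\Delta\subseteq\operatorname{in}(I)$, and we must show equality. Otherwise some face monomial $\mu$ lies in $\operatorname{in}(I)$. Let $\tau$ be a facet containing its support; by purity $|\tau|=D$. All products of $\mu$ with monomials in the variables $x_e$, $e\in\tau$, are face monomials in $\operatorname{in}(I)$. Since $I$ is homogeneous, $\dim R_\ell$ is the number of monomials of degree $\ell$ outside $\operatorname{in}(I)$, so for $0<t<1$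
\[
H_1(t)\le\sum_{\sigma\in\Delta}\Big(\frac t{1-t}\Big)^{|\sigma|}-\frac{t^{\deg\mu}}{(1-t)^D},
\]
the sum being the generating function of all face monomials, grouped by support. Multiply by $(1-t)^D$ and let $t\to1$. Only the faces of size $D$, that is, the facets, survive in the sum, and we obtain $\#\mathcal T_{n,k}\le\#\mathcal T_{n,k}-1$, a contradiction.
\end{proof}

Purity is what makes the relation visible: if $\tau$ had fewer than $D$ elements, the subtracted term would vanish in the limit.

Since $c$ permutes the face monomials,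
\begin{equation}\label{eq:tracecount}
\operatorname{tr}(c^d\mid R_\ell)=\#\{\mu\in\mathcal M_\ell:c^d\mu=\mu\}\qquad(d\in\mathbb Z).
\end{equation}
Theorem \ref{thm:multi} follows once the $GL(V)$-character of $R_\ell$ is known. Recall that the irreducible polynomial representations of $GL(V)$ are the Schur modules $\mathbf S_\lambda V$ for partitions $\lambda$ with at most $\dim V$ rows (for more rows, $\mathbf S_\lambda V=0$); that the trace of an element with eigenvalues $\xi_1,\dots,\xi_n$ on $\mathbf S_\lambda V$ is $s_\lambda(\xi_1,\dots,\xi_n)$; that polynomial representations are completely reducible and determined by their characters; and that $\mathbf S_\lambda V$ occurs in a representation that contains a \emph{highest weight vector} of weight $\lambda$, a nonzero vector fixed by the upper unitriangular matrices on which $\operatorname{diag}(\xi_i)$ acts by $\prod\xi_i^{\lambda_i}$.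

\begin{lemma}\label{lem:char}
As a $GL(V)$-module, $R_\ell\cong\bigoplus_\lambda\mathbf S_\lambda V$, summed over the partitions $\lambda$ of $2\ell$ with at most $2k$ rows and all columns of even length.
\end{lemma}

\begin{proof}
An element $\beta\in GL(V)$ acts on $\mathcal P$ by $a\mapsto a\beta$, hence $Y\mapsto\beta^{\mathsf T}Y\beta$, which is how $v_i\wedge v_j$ transforms. So $\Phi$ is a $GL(V)$-equivariant surjection $\operatorname{Sym}(\Lambda^2V)\to R$. The character of $\operatorname{Sym}(\Lambda^2V)$ is $\prod_{i<j}(1-\xi_i\xi_j)^{-1}$, which by Littlewood's identity is $\sum s_\lambda(\xi)$ over the partitions with all columns of even length. So only such $\lambda$ occur in $R$, each at most once. By Cauchy's decomposition $\mathcal P_{2\ell}=\bigoplus_{\lambda\vdash2\ell}\mathbf S_\lambda W\otimes\mathbf S_\lambda V$, only $\lambda$ with at most $2k=\dim W$ rows occur in $R_\ell\subseteq\mathcal P_{2\ell}$.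

Conversely, let $\lambda\vdash2\ell$ have $b_i$ columns of length $2i$ for $1\le i\le k$ and no others. Let $Y_i$ be the upper left $2i\times2i$ block of $Y$. For upper triangular $\beta$ with upper left block $\beta_i$ we have $Y_i\mapsto\beta_i^{\mathsf T}Y_i\beta_i$, and so $\operatorname{Pf}(Y_i)\mapsto\det(\beta_i)\operatorname{Pf}(Y_i)$. Also $\operatorname{Pf}(Y_i)\ne0$: specializing the first $2i$ columns of $a$ to a symplectic basis of a $2i$-dimensional nondegenerate subspace of $\mathbb C^{2k}$ makes $Y_i$ invertible. As $\mathcal P$ is a domain, $\prod_i\operatorname{Pf}(Y_i)^{b_i}\in R_\ell$ is nonzero, and it is a highest weight vector of weight $\lambda$.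
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:multi}]
The eigenvalues of $c$ on $V$ are $e^{\pi\mathrm i(2j+1)/n}$, $0\le j<n$. For $q=e^{2\pi\mathrm id/n}$ the eigenvalues of $c^d$ are therefore $e^{\pi\mathrm id/n}q^j$. Since $s_\lambda$ is homogeneous of degree $2\ell$, Lemma \ref{lem:char} gives $\operatorname{tr}(c^d\mid R_\ell)=q^\ell\sum_\lambda s_\lambda(1,q,\dots,q^{n-1})=X_\ell(q)$, and \eqref{eq:tracecount} proves the claim for $\omega=e^{2\pi\mathrm i/n}$. For $\omega=e^{2\pi\mathrm ib/n}$ with $\gcd(b,n)=1$, $X_\ell(\omega^d)$ counts the elements fixed by $c^{bd}$, which generates the same subgroup of $C$ as $c^d$.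
\end{proof}

The factor $q^\ell$ comes from the sign in the action of $c$ and cannot be dropped. For $\ell=1$, $n$ even and $q=-1$ the only partition is $(1,1)$, and $s_{(1,1)}(1,q,\dots,q^{n-1})=\sum_{i<j}(-1)^{i+j}=-\frac n2$, while the half-turn fixes the $\frac n2$ diameters.

\section{Counting symmetric $k$-triangulations}\label{sec:fix}

Keep $m\mid n$, $r=n/m$, and let $G=\langle c^r\rangle$ be the group of rotations of order $m$. A monomial is fixed by $G$ if and only if its exponents are constant on $G$-orbits of edges. Grouping the fixed face monomials by support, \eqref{eq:tracecount} gives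
\begin{equation}\label{eq:orbits}
H_m(t)=\sum_{\sigma\in\Delta,\ G\sigma=\sigma}\ \prod_{\text{orbits }O\subseteq\sigma}\frac{t^{|O|}}{1-t^{|O|}} .
\end{equation}
Put
\[
\eta=\begin{cases}0,&m\text{ odd},\\1,&m\text{ even},\end{cases}\qquad\delta=\frac{D+\eta k}m .
\]
The number $\delta$ need not be an integer; it is the number of orbits that an invariant $k$-triangulation must have if there is one.

\begin{proposition}\label{prop:limit}
$\displaystyle\mathrm{Fix}_m=2^{-2\eta k/m}\lim_{t\to1^-}(1-t^m)^{\delta}H_m(t)$.
\end{proposition}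

\begin{proof}
A nontrivial rotation fixes no vertex, so if it fixes an edge it swaps the endpoints; then its square is trivial, it is the half-turn, and the edge is a diameter. Hence $G$-orbits of edges have size $m$, except that for even $m$ the diameters form orbits of size $m/2$. Let $\sigma$ be an invariant face with $o_1$ orbits of size $m$ and $o_2$ orbits of size $m/2$. Since $\frac{1-t^m}{1-t^{m/2}}\to2$, the term of $\sigma$ in \eqref{eq:orbits} is asymptotic to $2^{o_2}(1-t^m)^{-(o_1+o_2)}$.

If $m$ is odd, then $o_2=0$ and $o_1=|\sigma|/m\le D/m=\delta$, with equality if and only if $\sigma$ is a facet. So the limit is the number of invariant facets.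

If $m$ is even, then $\sigma$ contains $\frac m2o_2\le k$ diameters and $|\sigma|=mo_1+\frac m2o_2$, so
\[
o_1+o_2=\frac{|\sigma|+\frac m2o_2}m\le\frac{D+k}m=\delta,
\]
with equality if and only if $\sigma$ is a facet with exactly $k$ diameters, in which case $o_2=2k/m$. So the limit is $2^{2k/m}$ times the number of invariant facets with exactly $k$ diameters. As $G$ contains the half-turn, Lemma \ref{lem:diam} shows that these are all the invariant facets. (Without the lemma, an invariant facet with fewer diameters would have fewer than $\delta$ orbits and escape the count.)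
\end{proof}

By Propositions \ref{prop:blocks} and \ref{prop:poles}, with $u^2=t^m$, the product $(1-t^m)^\kappa H_m(t)$ has a finite positive limit for
\[
\kappa=k_0(2r-2k_0-1)+\sum_{0<\rho<m/2}n_\rho(2r-n_\rho)+\eta\,k_1(2r-2k_1+1).
\]
So everything depends on comparing $\kappa$ with $\delta$. Recall $g$ and $h$ from \eqref{eq:Lgh}.

\begin{lemma}\label{lem:orders}
We have
\[
2m(\delta-\kappa)=\begin{cases}(h-1)(m-h),&m\text{ odd},\ h\text{ odd},\\ h\,(m-h+1),&m\text{ odd},\ h\text{ even},\\(h-1)(m-h+1),&m\text{ even}.\end{cases}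
\]
Hence $\delta\ge\kappa$, with equality if and only if $m\mid2k$ or $m\mid2k+1$.
\end{lemma}

\begin{proof}
In terms of $n_0=2k_0+1$ and $n_{m/2}=2k_1$,
\begin{align*}
2k_0(2r-2k_0-1)&=(n_0-1)(2r-n_0)=n_0(2r-n_0)-2r+n_0,\\
2k_1(2r-2k_1+1)&=n_{m/2}(2r-n_{m/2})+n_{m/2}.
\end{align*}
Using $n_\rho=n_{-\rho}$ and $\sum_\rho n_\rho=L$, with sums over all of $\mathbb Z/m$, we get $2\kappa=2rL-\sum_\rho n_\rho^2-2r+n_0+\eta\,n_{m/2}$. On the other hand $2D=(L-1)(2n-L)$ and $2k=L-1$, so $2\delta=2rL-2r-\frac{L^2}m+\frac Lm+\eta\frac{L-1}m$. Finally $\sum_\rho n_\rho^2=mg^2+h(2g+1)$ and $\frac{L^2}m=mg^2+2gh+\frac{h^2}m$. Subtracting,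
\[
2m(\delta-\kappa)=h(m-h)+(L-mn_0)+\eta\,(L-1-mn_{m/2}).
\]
Let $m$ be odd. Since $L=mg+h$ is odd, $g$ and $h$ have opposite parity, and $n_0$ is the odd one of $g,g+1$. If $h$ is odd, then $n_0=g+1$, $L-mn_0=-(m-h)$, and the total is $(h-1)(m-h)$. If $h$ is even, then $n_0=g$, $L-mn_0=h$, and the total is $h(m-h+1)$. Let $m$ be even. Then $h$ is odd, and $n_0$, $n_{m/2}$ have opposite parity, so $n_0+n_{m/2}=2g+1$. The total is $h(m-h)+2L-1-m(2g+1)=h(m-h)+2h-1-m=(h-1)(m-h+1)$.

Since $0\le h<m$, and $h\ge1$ in the first and third cases, the expressions are nonnegative and vanish exactly when $h\in\{0,1\}$. Now $h=0$ means $m\mid2k+1$, and for $m\ge2$, $h=1$ means $m\mid2k$.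
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:fix}]
(a) Here $\delta>\kappa$, so the limit in Proposition \ref{prop:limit} is $0$.

In the other cases $\delta=\kappa$, and Propositions \ref{prop:limit}, \ref{prop:blocks} and \ref{prop:poles} give
\begin{equation}\label{eq:fixprod}
\mathrm{Fix}_m=A(r-2k_0,2k_0)\prod_{0<\rho<m/2}Q(r-n_\rho,n_\rho)\cdot\begin{cases}1,&m\text{ odd},\\2^{2k_1-2k/m}B(r-2k_1,2k_1),&m\text{ even}.\end{cases}
\end{equation}
For $m=1$ this is $A(n-2k,2k)$, which is what both (b) and (c) assert. Let $m\ge2$; then the number $g$ in (b)--(d) is that of \eqref{eq:Lgh}.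

(b) Here $h=1$, so $g$ is even, $n_0=g+1$ and $n_\rho=g$ for $\rho\ne0$. Thus $2k_0=g$, and \eqref{eq:fixprod} is the claim.

(c) Here $h=0$, so $n_\rho=g$ for all $\rho$, and $2k_0=g-1$, $r-2k_0=M+1$.

(d) Here $h=1$, so exactly one class has $n_\rho=g+1$. Since $\{n_0,n_{m/2}\}=\{g,g+1\}$, we have $n_\rho=g$ for $0<\rho<m/2$, which gives the factor $Q(M,g)^{m/2-1}$. If $g$ is even, then $n_0=g+1$ and $n_{m/2}=g$, so $2k_0=2k_1=g=2k/m$, and the remaining factor is $A(M,g)B(M,g)$. If $g$ is odd, then $n_0=g$ and $n_{m/2}=g+1$, so $2k_0=g-1$, $2k_1=g+1$, and the remaining factor is $2A(M+1,g-1)B(M-1,g+1)$; note that $M\ge1$ because $mM=n-2k>0$. It remains to see that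
\[
A(M,g)\,B(M,g)=2\,A(M+1,g-1)\,B(M-1,g+1).
\]
Apart from the factor $2$, both sides have the numerator $\prod_{i\le j<M}(i+j+g)\prod_{i\le j\le M}(i+j-1+g)$. The denominators are $\prod_{i\le j<M}(i+j)\prod_{i\le j\le M}(i+j-1)$ on the left and $\prod_{i\le j\le M}(i+j)\prod_{i\le j<M}(i+j-1)$ on the right; the second divided by the first is $\prod_{i=1}^M\frac{i+M}{i+M-1}=\frac{2M}M=2$.

The existence criterion follows because the products in (b)--(d) are positive.
\end{proof}

\begin{example}
Let $k=1$ and $m\ge3$. By Example \ref{ex:k1} and the computation at the start of Section \ref{sec:poles}, $\kappa=2r-1$ and $(1-t^m)^{\kappa}H_m\to\binom{2r-2}{r-1}$, while $\delta=2r-\frac{3-\eta}m$. So $\delta=\kappa$ only for $m=3$, and $\mathrm{Fix}_3=\binom{2r-2}{r-1}$. Directly: there are $r$ choices for the central triangle and $\mathrm{Cat}_{r-1}$ triangulations of the $(r+1)$-gon cut off by one of its sides, and $r\,\mathrm{Cat}_{r-1}=\binom{2r-2}{r-1}$.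
\end{example}

\section{The values of $F$ at roots of unity}\label{sec:F}

Put $N=n-2k-1\ge0$, so that
\[
F(q)=\prod_{1\le i\le j\le N}\frac{1-q^{i+j+2k}}{1-q^{i+j}} .
\]
A priori $F$ is a rational function. It is a polynomial because it is a specialization of a character.

\begin{lemma}\label{lem:poly}
$F(q)\in\mathbb Z_{\ge0}[q]$.
\end{lemma}

\begin{proof}
If $N=0$, then $F=1$. Let $N\ge1$. By Weyl's character formula, the character of the irreducible representation of $Sp_{2N}$ with highest weight $(k,\dots,k)$, at an element with eigenvalues $x_1^{\pm1},\dots,x_N^{\pm1}$, is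
\[
\chi(x_1,\dots,x_N)=\frac{\det\big(x_j^{k+i}-x_j^{-(k+i)}\big)_{i,j=1}^N}{\det\big(x_j^{i}-x_j^{-i}\big)_{i,j=1}^N},
\]
and as a sum over weights it is a Laurent polynomial with coefficients in $\mathbb Z_{\ge0}$. Set $x_j=q^j$. The numerator becomes $\det(z_i^j-z_i^{-j})$ with $z_i=q^{k+i}$, which \eqref{eq:vdm1} evaluates as $\prod_i(z_i-z_i^{-1})\prod_{i<j}(z_j-z_i)(1-z_i^{-1}z_j^{-1})$. Here
\[
z_i-z_i^{-1}=q^{-k-i}(q^{2i+2k}-1),\qquad(z_j-z_i)(1-z_i^{-1}z_j^{-1})=q^{-k-i-j}(q^j-q^i)(q^{i+j+2k}-1).
\]
The denominator is the same expression with $k=0$. The factors $q^j-q^i$ cancel, and $\chi(q,\dots,q^N)=q^{-kN(N+1)/2}F(q)$. So $F$ is a Laurent polynomial with coefficients in $\mathbb Z_{\ge0}$, and since $F(0)=1$ it has no negative powers.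
\end{proof}

Thus $F(\zeta)=\lim_{q\to\zeta}F(q)$ may be computed from the product. If $\zeta$ is a primitive $m$-th root of unity, then $1-q^s$ has a simple zero at $\zeta$ if $m\mid s$ and no zero otherwise, and
\begin{equation}\label{eq:lhop}
\lim_{q\to\zeta}\frac{1-q^{s}}{1-q^{s'}}=\frac{s}{s'}\qquad\text{if }m\mid s\text{ and }m\mid s'.
\end{equation}

\begin{proposition}\label{prop:Fzeta}
Let $m\mid n$ and let $\zeta$ be any primitive $m$-th root of unity. Then $F(\zeta)=\mathrm{Fix}_m$.
\end{proposition}

\begin{proof}
For $m=1$ this is \eqref{eq:count}. Let $m\ge2$. We show that $F(\zeta)$ is given by the formulas of Theorem \ref{thm:fix}. Congruences are modulo $m$, and $i,j$ range over $[1,N]$.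

\medskip\noindent\emph{Case (a): $m\nmid2k$ and $m\nmid2k+1$.} We compute the order of vanishing of $F$ at $\zeta$,
\[
z=\#\{i\le j:i+j\equiv-2k\}-\#\{i\le j:i+j\equiv0\}.
\]
Write $N=mM'+f$ with $0\le f<m$. Since $m\mid n$, we have $-2k\equiv N+1\equiv f+1$; thus $f=m-1$ means $m\mid2k$, and $f=0$ means $m\mid2k+1$, so that now $0<f<m-1$. The number of pairs $i\le j$ with a given sum class is half the sum of the number of ordered pairs and the number of pairs with $i=j$. The residue $\rho\in\{1,\dots,m\}$ occurs $M'+1$ times in $[1,N]$ if $\rho\le f$ and $M'$ times otherwise. So the number of ordered pairs with $i+j\equiv\sigma$ is $mM'^2+2M'f+\#\{(\rho,\tau)\in[1,f]^2:\rho+\tau\equiv\sigma\}$. As $2\le\rho+\tau\le2f$, the class $f+1$ forces $\rho+\tau=f+1$, with $f$ solutions, and the class $0$ forces $\rho+\tau=m$, with $\max(0,2f-m+1)$ solutions. The ordered pairs therefore contribute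
\[
f-\max(0,2f-m+1)=\min(f,m-1-f)\ge1
\]
to $2z$. The pairs with $i=j$ contribute the number of solutions $\rho\le f$ of $2\rho\equiv f+1$ minus that of $2\rho\equiv0$, because both congruences have the same number of solutions in $[1,m]$; for even $m$ this holds because $n$ is even, so $N$ and $f$ are odd. If $m$ is odd, the only solution of $2\rho\equiv0$ is $\rho=m>f$, so the contribution is nonnegative. If $m$ is even, $2\rho\equiv f+1$ has the solution $\frac{f+1}2\le f$, and of the solutions $\frac m2$ and $m$ of $2\rho\equiv0$ at most one is $\le f$; again the contribution is nonnegative. Hence $z>0$ and $F(\zeta)=0$.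

\medskip\noindent\emph{Cases (b) and (d): $2k=mg$, $M=r-g$.} Now $N=mM-1$ and $\zeta^{2k}=1$. A factor with $i+j\not\equiv0$ tends to $1$, and one with $i+j\equiv0$ tends to $\frac{i+j+2k}{i+j}$ by \eqref{eq:lhop}. Group the latter by the residues of $i$ and $j$.
\begin{itemize}
\item Residues $0,0$: $i=mi'$, $j=mj'$ with $1\le i'\le j'<M$. The factors are $\frac{i'+j'+g}{i'+j'}$, with product $A(M,g)$.
\item Residues $\rho,-\rho$ with $0<\rho<\frac m2$: the pairs $\{m(i'-1)+\rho,\ mj'-\rho\}$ with $1\le i',j'\le M$ and sum $m(i'+j'-1)$. The product is $Q(M,g)$ for each $\rho$.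
\item Residues $\frac m2,\frac m2$ for even $m$: $i=m(i'-\frac12)$, $j=m(j'-\frac12)$ with $1\le i'\le j'\le M$ and sum $m(i'+j'-1)$. The product is $B(M,g)$.
\end{itemize}
There are $\frac{m-1}2$ values of $\rho$ for odd $m$ and $\frac m2-1$ for even $m$, so we obtain the formulas (b) and (d).

\medskip\noindent\emph{Case (c): $2k+1=mg$, $M=r-g$.} Now $m$ is odd, $N=mM$, and $i+j+2k=i+j-1+mg\equiv i+j-1$. The numerator and the denominator of a single factor no longer vanish together, so we treat all numerators and all denominators at once. Every residue occurs $M$ times in $[1,N]$, so for each class $\sigma$ there are $mM^2$ ordered pairs with $i+j\equiv\sigma$ and, $m$ being odd, $M$ values of $i$ with $2i\equiv\sigma$. Hence the number of pairs $i\le j$ with $i+j\equiv\sigma$ does not depend on $\sigma$. It follows that for each $\sigma\not\equiv0$ the value $1-\zeta^\sigma$ occurs equally often in the numerator and in the denominator, so these cancel, and that the numbers of vanishing factors agree. By \eqref{eq:lhop}, $F(\zeta)$ is the product of the exponents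 of the vanishing numerators divided by that of the vanishing denominators. Write $i=m(i'-1)+\rho$ and $j=m(j'-1)+\tau$ with $\rho,\tau\in[1,m]$ and $i',j'\in[1,M]$.
\begin{itemize}
\item A numerator vanishes if $\rho+\tau=m+1$, with exponent $m(i'+j'-1+g)$. There are $\frac{m-1}2$ pairs $\{\rho,\tau\}$ of distinct residues, for which $i',j'$ are arbitrary, and the residue $\rho=\tau=\frac{m+1}2$, for which $i'\le j'$.
\item A denominator vanishes if $\rho+\tau=m$, with exponent $m(i'+j'-1)$, which gives $\frac{m-1}2$ pairs of distinct residues; or if $\rho=\tau=m$, with exponent $m(i'+j')$ and $i'\le j'$.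
\end{itemize}
Therefore
\[
F(\zeta)=Q(M,g)^{(m-1)/2}\prod_{1\le i'\le j'\le M}\frac{i'+j'+g-1}{i'+j'}=Q(M,g)^{(m-1)/2}A(M+1,g-1),
\]
which is formula (c).
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:csp}]
The first assertion is Lemma \ref{lem:poly}. For $d\in\mathbb Z$ let $m=n/\gcd(n,d)$. Then $c^d$ generates the subgroup of order $m$ of $C$, so it fixes $\mathrm{Fix}_m$ elements of $\mathcal T_{n,k}$, and $\omega^d$ is a primitive $m$-th root of unity. By Proposition \ref{prop:Fzeta}, $F(\omega^d)=\mathrm{Fix}_m$.
\end{proof}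

\begin{thebibliography}{9}

\bibitem{DKM} Dress, Koolen and Moulton, 2002.

\bibitem{Jonsson} Jonsson, J. Combin. Theory Ser. A 112 (2005).

\bibitem{Nakamigawa} Nakamigawa, 2000.

\bibitem{PS} Pilaud and Santos, Discrete Comput. Geom. 41 (2009).

\bibitem{SS} Luis Serrano and Christian Stump, \emph{Maximal fillings of moon polyominoes, simplicial complexes, and Schubert polynomials}, arXiv:1009.4690 (2010).

\end{thebibliography}
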